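# Positive braids whose signature is less than half of the first Betti number

## Closing up $a_1^m$

Take two strands, put $m\ge 2$ positive crossings on them, and close up. For $m=2$ this is the positive Hopf link, and for $m=3$ the positive trefoil. The closure bounds the surface made of two discs, one per strand, joined by $m$ half-twisted bands, one per crossing. Its first Betti number is $m-1$, with a basis $\gamma_1,\dots,\gamma_{m-1}$ of $H_1$ in which $\gamma_i$ runs up the $i$th band and down the $(i+1)$st.

Recall that the Seifert form of a surface sends $(x,y)$ to the linking number of $x$ with the push-off $y^+$ of $y$, and that the signature of a link is the signature of the symmetrized Seifert form of a connected Seifert surface. Each $\gamma_i$ is the core of an annulus with one full twist, and consecutive $\gamma_i$ share one band. With the sign convention that makes the positive trefoil have signature $-2$, the symmetrized form $Q$ has $Q(\gamma_i,\gamma_i)=-2$, $Q(\gamma_i,\gamma_{i+1})=1$, and all other entries zero. Hence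
$$Q\Big(\sum y_i\gamma_i\Big)=-2\sum_{i=1}^{m-1} y_i^2+2\sum_{i=1}^{m-2} y_iy_{i+1}=-\Big(y_1^2+\sum_{i=1}^{m-2}(y_{i+1}-y_i)^2+y_{m-1}^2\Big).$$
This is negative definite, so $\sigma=-(m-1)$. The signature of a form on a space of dimension $m-1$ cannot be more negative than that: here $-\sigma$ equals the first Betti number.

With more strands the form need not be definite. We shall see below, also by hand, a link on four strands with first Betti number $9$ and $-\sigma=7$. So for closures of positive braids some of the Betti number can be lost in passing to $-\sigma$. How much can be lost? Can it be more than half?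

## Half of the Betti number as a conjectural lower bound

Let $B_b$ be the braid group on $b$ strands, with the standard generators $a_1,\dots,a_{b-1}$, subject to $a_ia_j=a_ja_i$ for $|i-j|\ge2$ and $a_ia_ja_i=a_ja_ia_j$ for $|i-j|=1$. Each $a_i$ is a positive crossing, so that the closure of $a_1^3\in B_2$ is the positive (right-handed) trefoil.

**Definition (positive braid, length).** A positive braid on $b$ strands is an element $\beta\in B_b$ that can be written as a word $a_{s_1}a_{s_2}\cdots a_{s_l}$ in the generators, without inverses. The number $l=l(\beta)$ does not depend on the chosen positive word (the braid relations preserve it); it is the length of $\beta$.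

**Definition (first Betti number, signature).** The first Betti number $\mathrm{b_1}(L)$ of a link $L$ is the smallest first Betti number of a Seifert surface for $L$. The signature $\sigma(L)$ is the classical (Trotter) signature, normalized so that the positive trefoil has signature $-2$. For a braid $\beta$, the symbols $\mathrm{b_1}(\beta)$ and $\sigma(\beta)$ refer to its closure. A braid is non-trivial if its closure is not an unlink, that is, if $\mathrm{b_1}(\beta)\ne0$.

We use three known facts as background.

1. (Bennequin) For a positive braid $\beta$ on $b$ strands, $\mathrm{b_1}(\beta)=l(\beta)-b+c$, where $c$ is $1$ plus the number of generators $a_i$ not used in a positive word for $\beta$. For example, $a_1^m\in B_2$ gives $m-2+1=m-1$.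
2. For every link $L$, $-\mathrm{b_1}(L)\le\sigma(L)\le\mathrm{b_1}(L)$.
3. (Rudolph) The signature of the closure of a non-trivial positive braid is strictly negative.

The question is whether for all non-trivial positive braids
$$\mathrm{b_1}(\beta)\ \ge\ -\sigma(\beta)\ >\ \tfrac12\,\mathrm{b_1}(\beta). \tag{1}$$
The source of the problem is Peter Feller, "The signature of positive braids is linearly bounded by their first Betti number", arXiv:1311.1242 (2013). The left inequality is fact 2. The right one turns out to be false. For integers $r\ge2$, $n\ge3$ let $\beta_{r,n}\in B_{4r}$ be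
$$\beta_{r,n}=\Big(a_1\,a_3^2\,a_5\,a_7^2\cdots a_{4r-3}\,a_{4r-1}^2\cdot a_2\,a_4\,a_6\cdots a_{4r-2}\Big)^n .$$
In each period the $2r$ odd-index generators carry exponents $1,2,1,2,\dots,1,2$, and each of the $2r-1$ even-index generators occurs once. So $l=n(3r+2r-1)=n(5r-1)$. All generators occur, and fact 1 gives
$$\mathrm{b_1}(\beta_{r,n})=n(5r-1)-4r+1\ \ge\ 3(5r-1)-4r+1=11r-2\ >0. \tag{2}$$

**Theorem 1.** For $r=18$ (72 strands) and every $n\ge2100$, $\;-\sigma(\beta_{18,n})<\tfrac12\,\mathrm{b_1}(\beta_{18,n})$.

**Theorem 2.**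

1. When $r,n\to\infty$ in any manner,
$$\frac{-\sigma(\beta_{r,n})}{\mathrm{b_1}(\beta_{r,n})}\longrightarrow\frac{3-2g}5,\qquad g=\frac1\pi\int_0^\pi\frac2\pi\arcsin\Big(\tfrac12\sqrt{3-\sqrt{5+4\cos\gamma}}\Big)\,d\gamma,$$
and $g\ge\frac14+\frac E\pi$, where $E=\frac34-\frac1\pi-\frac{\sqrt3}{2\pi}\ln(2+\sqrt3)>0.0686$. Hence $\frac{3-2g}5\le\frac12-\frac{2E}{5\pi}<0.4913$. In particular $\inf\frac{-\sigma(\beta)}{\mathrm{b_1}(\beta)}<0.4913$ over non-trivial positive braids.
2. For every $b\ge72$ and every $M>0$ there is a positive braid on $b$ strands whose closure is a knot and which satisfies $-\sigma<\frac12\mathrm{b_1}-M$.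

## The Gordon–Litherland form in the columns of a closed braid

Seifert matrices of braids on many strands are unwieldy. A checkerboard coloring leads to a much more regular form.

Let $D$ be a connected oriented link diagram on $S^2$ with a checkerboard coloring: regions are shaded or white, and regions sharing an edge have different colors. At a crossing $c$, rotate the over-strand counterclockwise until it meets the under-strand; it sweeps two opposite quadrants. Put $\eta(c)=1$ if these are shaded and $\eta(c)=-1$ if they are white. So $\eta(c)$ changes sign when the colors are exchanged. Call $c$ of type II if the orientation-respecting smoothing at $c$ merges the two shaded quadrants.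

**Gordon–Litherland theorem** (On the signature of a link, Invent. Math. 47 (1978), 53–69). Let $G_D$ be the quadratic form $\sum_c\eta(c)\,(x_{R(c)}-x_{R'(c)})^2$ on real functions $x$ on the white regions that vanish on one chosen white region, where $R(c),R'(c)$ are the white regions at $c$. Then $\sigma(L)=\operatorname{sign}(G_D)-\mu$, where $\mu=\sum_{c\text{ of type II}}\eta(c)$.

Different conventions for $\sigma$ and $\eta$ can change this formula only by a universal sign, which we now determine from the trefoil.

**Coloring a closed braid.** Draw the closure of a positive braid on $b$ strands in an annulus, with all strands going up. Column $i$ is the annulus between strand positions $i$ and $i+1$, for $1\le i\le b-1$; columns $0$ and $b$ are the two complementary discs of the sphere. Column $i$ is pinched exactly at the crossings $a_i$, so these cut it into regions. Color column $i$ white if $i$ is even and shaded if $i$ is odd. At a crossing $a_i$ the upper and lower quadrants lie in column $i$, and the left and right quadrants lie in columns $i-1$ and $i+1$.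 So this is a checkerboard coloring.

**Type and sign of the crossings.** The oriented smoothing of $a_i$ consists of two vertical strands; it merges the upper and lower quadrants, which lie in column $i$. So the type II crossings are exactly those in odd columns. All crossings look alike up to translation, and passing from an even to an odd column only exchanges the colors. Hence $\eta$ takes one value $\eta_{\rm odd}$ in odd columns and the value $-\eta_{\rm odd}$ in even ones.

**Calibration by the trefoil.** For $a_1^3\in B_2$ the white regions are columns $0$ and $2$. With $x=0$ on one and $x$ on the other, $G_D=3\eta_{\rm odd}x^2$ and $\mu=3\eta_{\rm odd}$. With a universal sign $\varepsilon$ the theorem says $\sigma=\varepsilon(\eta_{\rm odd}-3\eta_{\rm odd})=-2\varepsilon\eta_{\rm odd}$. As $\sigma=-2$, we get $\varepsilon\eta_{\rm odd}=1$.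

In general, let $O$ be the number of crossings in odd columns. Then $\mu=\eta_{\rm odd}O$, and pulling out $\varepsilon\eta_{\rm odd}=1$ gives, for every positive braid with connected closure diagram,
$$-\sigma=O+\operatorname{sign}(G),\qquad G(x)=\sum_{\text{even-column crossings}}(x_R-x_{R'})^2-\sum_{\text{odd-column crossings}}(x_R-x_{R'})^2. \tag{3}$$
As a check, $a_1^m$ gives $m+\operatorname{sign}(-mx^2)=m-1$, as in the opening example.

## Four strands: first Betti number 9, signature $-7$

Consider $(a_1a_3a_2)^4\in B_4$. Since $a_1a_3a_2=a_3a_1a_2$, conjugating by $a_3$ turns it into $(a_1a_2a_3)^4$, so the closure is the torus link $T(4,4)$. By fact 1, $\mathrm{b_1}=12-4+1=9$.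

The white regions are column $0$, column $4$, and four regions $W_t$, $t\in\mathbb Z/4$, in column $2$, with $W_t$ lying between the crossings $a_2$ of periods $t-1$ and $t$. Put $x=0$ on column $0$, $x=z$ on column $4$, and $x=x_t$ on $W_t$. The crossing $a_2$ of period $t$ has $W_t$ below it and $W_{t+1}$ above it. The crossings $a_1$ and $a_3$ of period $t$ come after the $a_2$ of period $t-1$ and before that of period $t$, so they touch $W_t$. Thus
$$G=\sum_t(x_{t+1}-x_t)^2-\sum_tx_t^2-\sum_t(z-x_t)^2 .$$
Split $x$ into its mean $s$ and a part $y$ with $\sum y_t=0$. The mixed terms contain the factor $\sum_ty_t=0$ or vanish because differences of a constant vanish, so the two parts are orthogonal. On the pairs $(s,z)$ the form is $-4s^2-4(z-s)^2$, which is negative definite and contributes $-2$. On the sum-zero part with $z=0$,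
$$\sum_t(y_{t+1}-y_t)^2-2\sum_ty_t^2=-2\sum_ty_ty_{t+1}=-2(y_0+y_2)(y_1+y_3)=2(y_0+y_2)^2,$$
where the last step uses $y_1+y_3=-(y_0+y_2)$. This contributes $+1$. With $O=8$, formula (3) gives $-\sigma=8-2+1=7$.

Splitting off the mean and diagonalizing the rest in the $t$ direction works for any periodic braid of this kind.

## Diagonalizing layered braids

**Lemma 3.** Let $w_1,\dots,w_{k+1}\ge1$ be integers, $n\ge3$, and
$$\beta=\Big(\prod_{j=1}^{k+1}a_{2j-1}^{w_j}\cdot\prod_{j=1}^ka_{2j}\Big)^n\in B_{2k+2}.$$
Let $H$ be the $k\times k$ symmetric tridiagonal matrix with $H_{jj}=w_j+w_{j+1}$ and $H_{j,j+1}=-w_{j+1}$. Then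
$$-\sigma(\beta)=n\sum_jw_j-(k+1)+\sum_{a=1}^{n-1}\ \sum_{h\in\operatorname{spec}H}\operatorname{sgn}\Big(4\sin^2\frac{\pi a}n-h\Big),$$
eigenvalues being taken with multiplicity.

**Step 1: write down $G$.** All generators occur, so the diagram is connected and (3) applies with $O=n\sum_jw_j$. The white regions are $X_0$ (column $0$), $X_{k+1}$ (column $2k+2$), and, for $1\le j\le k$ and $t\in\mathbb Z/n$, the region $W_{j,t}$ of column $2j$ between the crossings $a_{2j}$ of periods $t-1$ and $t$. The crossing $a_{2j}$ of period $t$ joins $W_{j,t}$ and $W_{j,t+1}$. The $w_j$ crossings $a_{2j-1}$ of period $t$ lie after all even crossings of period $t-1$ and before those of period $t$, so they join $W_{j-1,t}$ and $W_{j,t}$, where $W_{0,t}:=X_0$ and $W_{k+1,t}:=X_{k+1}$. Put $x=0$ on $X_0$, $x=z$ on $X_{k+1}$, $x=x_{j,t}$ on $W_{j,t}$, and $x_{0,t}=0$, $x_{k+1,t}=z$. Then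
$$G=\sum_{j=1}^k\sum_t(x_{j,t+1}-x_{j,t})^2-\sum_t\sum_{j=1}^{k+1}w_j(x_{j,t}-x_{j-1,t})^2 ,$$
a form in $kn+1$ variables.

**Step 2: split off the part constant in $t$.** Write $x_{j,t}=s_j+y_{j,t}$ with $\sum_ty_{j,t}=0$ for each $j$, and let $z$ belong to the constant part. The first double sum involves only $y$. In the second, every mixed term is a constant times some $\sum_ty_{j,t}=0$. So $G$ is the orthogonal sum of its restrictions to the $(s,z)$ part, of dimension $k+1$, and to the $y$ part, of dimension $k(n-1)$.

**Step 3: the constant part.** Here $G=-n\sum_{j=1}^{k+1}w_j(s_j-s_{j-1})^2$ with $s_0=0$, $s_{k+1}=z$. If this vanishes, all differences vanish, so all $s_j=0$. The form is negative definite and contributes $-(k+1)$.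

**Step 4: the sum-zero part.** With $z=0$, the second sum is, for each $t$, the form $\sum_{j=1}^{k+1}w_j(y_{j,t}-y_{j-1,t})^2$ with $y_{0,t}=y_{k+1,t}=0$. Its coefficient at $y_{j,t}^2$ is $w_j+w_{j+1}$ and at $y_{j,t}y_{j+1,t}$ is $-2w_{j+1}$, so its matrix is $H$. The first sum is, for each $j$, the form of the Laplacian $(Ly)_t=2y_t-y_{t+1}-y_{t-1}$ of the $n$-cycle. On $e^{2\pi iat/n}$ it acts by $2-2\cos\frac{2\pi a}n=4\sin^2\frac{\pi a}n$; on functions of sum zero its eigenvalues are those with $1\le a\le n-1$. So $G=L\otimes1-1\otimes H$. Both $L$ and $H$ are symmetric; tensor products of their eigenvectors diagonalize $G$, with eigenvalues $4\sin^2\frac{\pi a}n-h$. Adding the contributions in (3) gives the lemma. $\square$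

For $w=(1,1)$, $n=4$ we have $H=(2)$ and $4\sin^2\frac{\pi a}4=2,4,2$, so $-\sigma=8-2+(0+1+0)=7$, as found by hand.

## Counting eigenvalues, and why constant weights fail

The matrix $H$ is positive definite, because $x^THx=\sum_{j=1}^{k+1}w_j(x_j-x_{j-1})^2$ with $x_0=x_{k+1}=0$. For $h>0$ put
$$F(h)=\frac2\pi\arcsin\frac{\sqrt h}2\ \ (0<h\le4),\qquad F(h)=1\ \ (h\ge4),$$
and let $N_h$ be the number of $a$ with $1\le a\le n-1$ and $4\sin^2\frac{\pi a}n<h$.

**Lemma 4.** If $h>4$, then $N_h=n-1$. If $0<h\le4$, then $nF(h)-2\le N_h<nF(h)$. In all cases $|N_h-nF(h)|\le2$, and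
$$(n-1)-2N_h-2\ \le\ \sum_{a=1}^{n-1}\operatorname{sgn}\Big(4\sin^2\frac{\pi a}n-h\Big)\ \le\ (n-1)-2N_h .$$

*Proof.* For $h>4$ every $a$ counts. Let $h=4\sin^2A$ with $0<A\le\frac\pi2$, so $F(h)=\frac{2A}\pi$. The quantity $\sin^2\frac{\pi a}n$ depends only on $a$ modulo $n$; use representatives $a\in(-\frac n2,\frac n2]$, $a\ne0$. Then $\frac{\pi|a|}n\le\frac\pi2$, so the condition is $|a|<x:=\frac{nA}\pi\le\frac n2$. Including $a=0$ there are $2\lceil x\rceil-1$ integers with $|a|<x$, and all are among the representatives. So $N_h=2\lceil x\rceil-2$, which lies in $[2x-2,2x)$, and $2x=nF(h)$. Finally, exactly $N_h$ of the $n-1$ signs are $-1$. If $Z$ of them are $0$, the sum is $(n-1)-2N_h-Z$, and $0\le Z\le2$: equality $\sin\frac{\pi a}n=\frac{\sqrt h}{2}$ holds for at most two values, $a$ and $n-a$. $\square$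

Fix $w$ and let $n\to\infty$. Lemmas 3 and 4 and fact 1 give
$$\frac{-\sigma}n\to\sum_jw_j+k-2\sum_hF(h),\qquad\frac{\mathrm{b_1}}n\to\sum_jw_j+k .$$
So
$$\frac1n\Big(-\sigma-\tfrac12\mathrm{b_1}\Big)\ \longrightarrow\ \tfrac12\Big(\sum_jw_j+k\Big)-2\sum_hF(h), \tag{4}$$
and the lower bound in (1) fails for large $n$ as soon as
$$\sum_{h\in\operatorname{spec}H}F(h)\ >\ \tfrac14\Big(\sum_jw_j+k\Big). \tag{5}$$

Throughout, recall that the adjacency matrix of a path with $m$ vertices has eigenvalues $2\cos\frac{\pi j}{m+1}$, $1\le j\le m$, with eigenvectors $\big(\sin\frac{\pi ij}{m+1}\big)_i$.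

**All weights 1.** The first thing to try is $w=(1,\dots,1)$. Then $H=2I-(\text{path})$ has eigenvalues $2-2\cos\frac{\pi j}{k+1}=4\sin^2\frac{\pi j}{2(k+1)}$, so $F(h_j)=\frac j{k+1}$ and $\sum F=\frac k2$. The right side of (5) is $\frac{2k+1}4=\frac k2+\frac14$. So (5) is missed by exactly $\frac14$, for every $k$. The ratio $-\sigma/\mathrm{b_1}$ tends to $\frac{k+1}{2k+1}$ as $n\to\infty$: it comes as close to $\frac12$ as one likes when $k$ grows, but from above. The cause is a symmetry: the spectrum is invariant under $h\mapsto4-h$, and $F(h)+F(4-h)=1$, so the sign sums cancel to leading order.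

**All weights 2.** Heavier odd columns push eigenvalues above $4$ and break the symmetry. Take $w=(2,\dots,2)$ and $k=2m-1$. The eigenvalues are $4-4\cos\theta_j$ with $\theta_j=\frac{\pi j}{2m}$, $1\le j\le2m-1$. For $j\ge m$ we have $F=1$. For $j<m$ write $4-4\cos\theta_j=4\sin^2A$; then $\cos2A=2\cos\theta_j-1\ge2\cos^2\theta_j-1=\cos2\theta_j$, so $A\le\theta_j$ and $F\le\frac{2\theta_j}\pi=\frac jm$. Hence
$$\sum F\le m+\frac{m-1}2=\frac{3m-1}2=\frac{6m-2}4,$$
while the right side of (5) is $\frac{4m+2m-1}4=\frac{6m-1}4$. Again (5) is missed, by at least $\frac14$. What was gained in the upper half of the spectrum was lost in the lower half, where $F$ falls below the linear value $\frac jm$.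

So we want upper eigenvalues above $4$ while the lower ones stay above the corresponding linear values. Alternating the weights $1,2,1,2,\dots$ opens a gap in the middle of the spectrum and does this.

## Weights $1,2,1,2,\dots$: a spectrum in two bands

For $\beta_{r,n}$ we have $k=2r-1$, $w=(1,2,\dots,1,2)$ and $\sum w_j=3r$. Each $H_{jj}$ is $3$, so $H=3I-T$, where $T$ has zero diagonal and entries $T_{j,j+1}=w_{j+1}$, that is, $2,1,2,1,\dots,2,1$.

**Step 1: the spectrum of $T$.** The purpose is to reduce to a path by squaring. The matrix $T$ exchanges the span of the $r$ odd-indexed coordinates and that of the $r-1$ even-indexed ones. Let $B$ be its part from even to odd, so that $B^T$ is the part from odd to even. The even coordinate $2i$ is joined to $2i-1$ with entry $2$ and to $2i+1$ with entry $1$. So $B^TB$ has diagonal entries $2^2+1^2=5$, and its entry between $2i$ and $2i+2$, through $2i+1$, is $1\cdot2=2$. Thus $B^TB=5I+2(\text{path on }r-1\text{ vertices})$, with eigenvalues $5+4\cos\frac{\pi j}r$, $1\le j\le r-1$. Put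
$$\tau_j=\sqrt{5+4\cos\tfrac{\pi j}r}\in(1,3).$$
If $B^TBv=\tau_j^2v$, the vectors with even part $v$ and odd part $\pm\frac1{\tau_j}Bv$ are eigenvectors of $T$ for $\pm\tau_j$. This gives $2(r-1)$ eigenvalues. The remaining one is $0$, since $B^T$ maps a space of dimension $r$ to one of dimension $r-1$ and so has a kernel. Therefore
$$\operatorname{spec}H=\{3\}\cup\{3\pm\tau_j:1\le j\le r-1\}. \tag{6}$$

**Step 2: the two bands.** Here $3+\tau_j>4$, so $F(3+\tau_j)=1$. Next, $F(3)=\frac23$, since $3=4\sin^2\frac\pi3$. Finally $3-\tau_j\in(0,2)$, so there is $A_j\in(0,\frac\pi4)$ with $4\sin^2A_j=3-\tau_j$. Put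
$$\varphi_j=\frac{\pi j}{2r},\qquad F_j=F(3-\tau_j)=\frac{2A_j}\pi,\qquad D_j=F_j-\frac j{2r}=\frac{2A_j-\varphi_j}\pi .$$

**Step 3: what has to be shown.** As $\sum_{j=1}^{r-1}\frac j{2r}=\frac{r-1}4$,
$$\sum_hF(h)=(r-1)+\frac23+\frac{r-1}4+\sum_jD_j=\frac{5r-1}4-\frac13+\sum_{j=1}^{r-1}D_j .$$
The right side of (5) is $\frac14(3r+2r-1)=\frac{5r-1}4$. So (5) becomes
$$\sum_{j=1}^{r-1}D_j>\frac13 . \tag{7}$$
The terms linear in $r$ cancel exactly. A fixed deficit $\frac13$ remains, to be beaten by a sum of $r-1$ terms.

For $r=2$, for instance, $\operatorname{spec}H=\{3,3+\sqrt5,3-\sqrt5\}$ and $\sin A_1=\frac12\sqrt{3-\sqrt5}\approx0.437$. So $F_1\approx0.288$ and $D_1\approx0.038$: positive, but far below $\frac13$. If all $D_j$ are positive and their average does not tend to $0$, a large $r$ will do.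

## The gain is positive and grows linearly

**Lemma 5.** With $u=\cos\varphi_j\in(0,1)$,
$$\pi D_j\ \ge\ q(u):=\frac{u(1-u)}{1+2u}>0 .$$

*Proof.* The aim is to bound $2A_j-\varphi_j$ from below, and we compare cosines. Since $5+4\cos2\varphi_j=5+4(2u^2-1)=1+8u^2$, we have $\tau_j=\sqrt{1+8u^2}$ and
$$\cos2A_j=1-2\sin^2A_j=1-\frac{3-\tau_j}2=\frac{\sqrt{1+8u^2}-1}2 .$$
So
$$\cos\varphi_j-\cos2A_j=\frac{(1+2u)-\sqrt{1+8u^2}}2=\frac{(1+2u)^2-(1+8u^2)}{2\big(1+2u+\sqrt{1+8u^2}\big)}=\frac{2u(1-u)}{1+2u+\sqrt{1+8u^2}} .$$
This is positive. It follows first that $2A_j>\varphi_j$, both angles lying in $(0,\frac\pi2)$. Secondly, $\sqrt{1+8u^2}<1+2u$, so the last denominator is less than $2(1+2u)$ and the difference is at least $q(u)$. Since $\cos$ is $1$-Lipschitz, $2A_j-\varphi_j\ge\cos\varphi_j-\cos2A_j\ge q(u)$. $\square$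

**Lemma 6.** With $E=\frac34-\frac1\pi-\frac{\sqrt3}{2\pi}\ln(2+\sqrt3)$,
$$\sum_{j=1}^{r-1}D_j\ \ge\ \frac1\pi\Big(rE-1+\frac{\sqrt3}2\Big).$$

**Step 1: the shape of $f(\varphi)=q(\cos\varphi)$ on $[0,\frac\pi2]$.** This is needed to compare the sum with an integral. We have $f\ge0$ and $f(0)=q(1)=0$, $f(\frac\pi2)=q(0)=0$. The numerator of $q'(u)$ is
$$(1-2u)(1+2u)-2(u-u^2)=1-2u-2u^2,$$
which on $[0,1]$ is positive before $u^*=\frac{\sqrt3-1}2$ and negative after it. So $q$ increases and then decreases; since $u=\cos\varphi$ runs monotonically from $1$ to $0$, so does $f$. At $u^*$ we have $u^{*2}=\frac12-u^*$, so $u^*-u^{*2}=2u^*-\frac12=\sqrt3-\frac32$, while $1+2u^*=\sqrt3$. Hence $\max f=1-\frac{\sqrt3}2$.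

**Step 2: from the sum to the integral.** Let $\Delta=\frac\pi{2r}$, so that $\varphi_j=j\Delta$, and let $[m\Delta,(m+1)\Delta]$ be a grid interval containing the maximum point. On grid intervals to its left $f$ increases, so $\int f\le\Delta f(\text{right end})$; these ends are $\Delta,\dots,m\Delta$. On grid intervals to its right $f$ decreases, so $\int f\le\Delta f(\text{left end})$; these ends are $(m+1)\Delta,\dots,(r-1)\Delta$. On the interval itself $\int f\le\Delta\max f$. Each of $\Delta,\dots,(r-1)\Delta$ has been used once, so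
$$\sum_{j=1}^{r-1}f(j\Delta)\ \ge\ \frac1\Delta\int_0^{\pi/2}f\,d\varphi-\max f .$$

**Step 3: the integral.** Multiplying out, $(\frac34-\frac u2)(1+2u)-\frac34=u-u^2$, so $q(u)=\frac34-\frac u2-\frac34\cdot\frac1{1+2u}$. With $s=\tan\frac\varphi2$ we have $\cos\varphi=\frac{1-s^2}{1+s^2}$, $d\varphi=\frac{2\,ds}{1+s^2}$ and $1+2\cos\varphi=\frac{3-s^2}{1+s^2}$. Hence
$$\int_0^{\pi/2}\frac{d\varphi}{1+2\cos\varphi}=\int_0^1\frac{2\,ds}{3-s^2}=\frac1{\sqrt3}\ln\frac{\sqrt3+1}{\sqrt3-1}=\frac{\ln(2+\sqrt3)}{\sqrt3},$$
since $\frac{\sqrt3+1}{\sqrt3-1}=\frac{(\sqrt3+1)^2}2=2+\sqrt3$. So $\int_0^{\pi/2}f=\frac{3\pi}8-\frac12-\frac{\sqrt3}4\ln(2+\sqrt3)$, and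
$$\frac1\Delta\int_0^{\pi/2}f=r\cdot\frac2\pi\int_0^{\pi/2}f=r\Big(\frac34-\frac1\pi-\frac{\sqrt3}{2\pi}\ln(2+\sqrt3)\Big)=rE .$$
By Lemma 5, $\pi\sum D_j\ge\sum_{j=1}^{r-1}f(j\Delta)\ge rE-\big(1-\frac{\sqrt3}2\big)$. $\square$

**The value of $E$.** We have $\frac1\pi<0.31832$, $\frac{\sqrt3}{2\pi}<0.27567$ and $\ln(2+\sqrt3)<1.31696$; the product of the last two bounds is less than $0.36305$. So
$$E>0.75-0.31832-0.36305=0.06863>0.0686. \tag{8}$$

## Violating the bound on 72 strands

We now turn (7) into an inequality with explicit error terms, valid for all $r\ge2$ and $n\ge3$, and then insert $r=18$.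

**Step 1: bound the number of negative eigenvalues from below.** By (6) and Lemma 4, the $r-1$ eigenvalues $3+\tau_j>4$ have $N_h=n-1$, the eigenvalue $3$ has $N_h\ge\frac{2n}3-2$, and $3-\tau_j$ has $N_h\ge nF_j-2$. With $\sum F_j=\frac{r-1}4+\sum D_j$,
$$\sum_hN_h\ \ge\ (r-1)(n-1)+\Big(\frac{2n}3-2\Big)+\sum_{j=1}^{r-1}(nF_j-2)=n\Big[\tfrac54(r-1)+\tfrac23+\sum_jD_j\Big]-3r+1 ,$$
where the constant is $-(r-1)-2-2(r-1)=-3r+1$.

**Step 2: bound $-\sigma$ from above.** By Lemma 3 with $k+1=2r$, together with the upper bound for the sign sums in Lemma 4,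
$$-\sigma\ \le\ 3rn-2r+(n-1)(2r-1)-2\sum_hN_h\ \le\ n\Big[\tfrac52r+\tfrac16-2\sum_jD_j\Big]+2r-1 .$$
The coefficient of $n$ is $3r+(2r-1)-\frac52(r-1)-\frac43-2\sum D_j$, and the constant is $-2r-(2r-1)+2(3r-1)=2r-1$.

**Step 3: compare with half of $\mathrm{b_1}$.** By (2), $\frac12\mathrm{b_1}=\frac n2(5r-1)-2r+\frac12$. Subtracting,
$$-\sigma(\beta_{r,n})-\tfrac12\mathrm{b_1}(\beta_{r,n})\ \le\ n\Big(\tfrac23-2\sum_{j=1}^{r-1}D_j\Big)+4r-\tfrac32 . \tag{9}$$

**Step 4: numbers for $r=18$.** Since $1-\frac{\sqrt3}2<0.13398$, Lemma 6 and (8) give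
$$\sum_{j=1}^{17}D_j\ >\ \frac{18\cdot0.06863-0.13398}{3.1416}=\frac{1.10136}{3.1416}>0.3505 .$$
So (7) holds, and $\frac23-2\sum D_j<\frac23-0.7010<-0.0343$. Then (9) reads, for every $n\ge3$,
$$-\sigma(\beta_{18,n})-\tfrac12\mathrm{b_1}(\beta_{18,n})<-0.0343\,n+70.5 . \tag{10}$$
For $n\ge2100$ the right side is negative, because $0.0343\cdot2100=72.03$. These braids are non-trivial, since $\mathrm{b_1}>0$ by (2). This proves Theorem 1, and the right inequality in (1) is disproved. $\square$

The choice $r=18$ is the first for which the lower bound of Lemma 6 suffices: since $E<0.75-0.31830-0.36303=0.06867$ and $1-\frac{\sqrt3}2>0.13397$, for $r=17$ that bound is below $\frac{17\cdot0.06867-0.13397}{3.1415}<0.33<\frac13$. This says nothing about whether $72$ strands is optimal, and no such claim is made.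

## The limit of the ratio along $\beta_{r,n}$

This section proves part 1 of Theorem 2.

**Step 1: $-\sigma$ up to an error of order $r$.** By Lemma 4, each of the $2r-1$ sign sums in Lemma 3 equals $n-2nF(h)$ with an error of absolute value at most $1+4+2=7$. Hence, with an absolute implied constant,
$$-\sigma(\beta_{r,n})=3rn+(2r-1)n-2n\sum_hF(h)+O(r)=n\Big[5r-1-2\Big((r-1)+\tfrac23+\sum_{j=1}^{r-1}F_j\Big)\Big]+O(r).$$

**Step 2: the average of the $F_j$.** By definition $F_j=\frac2\pi\arcsin\big(\frac12\sqrt{3-\sqrt{5+4\cos(\pi j/r)}}\big)$. These are the values at $\gamma=\frac{\pi j}r$ of the integrand in the definition of $g$, which is continuous on $[0,\pi]$. So $\frac1r\sum_{j=1}^{r-1}F_j$ are Riemann sums (up to one bounded term divided by $r$), and they converge to $g$.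

**Step 3: the limit.** Divide by $nr$. The numerator becomes $5-2-2g+o(1)+O(\frac1n)$, where $o(1)$ depends only on $r$ and tends to $0$ as $r\to\infty$. The denominator $\mathrm{b_1}=n(5r-1)-4r+1$ becomes $5-\frac1r-\frac4n+\frac1{nr}\to5$. So the ratio tends to $\frac{3-2g}5$ when $r,n\to\infty$ in any manner.

**Step 4: the bound on $g$.** By Lemma 6,
$$\frac1r\sum_{j=1}^{r-1}F_j=\frac{r-1}{4r}+\frac1r\sum_{j=1}^{r-1}D_j\ \ge\ \frac14-\frac1{4r}+\frac E\pi-\frac1{\pi r}\Big(1-\frac{\sqrt3}2\Big).$$
Letting $r\to\infty$ gives $g\ge\frac14+\frac E\pi$. Hence, by (8),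
$$\frac{3-2g}5\le\frac12-\frac{2E}{5\pi}<\frac12-\frac{2\cdot0.0686}{5\cdot3.1416}<0.4913 .$$
Since the limit is below $0.4913$, so is the ratio for some $\beta_{r,n}$, and these are non-trivial. Therefore the infimum over non-trivial positive braids is less than $0.4913$. $\square$

## Knots on any number $b\ge72$ of strands

This section proves part 2 of Theorem 2. We adjust the number of strands and then the number of components, and check that the cost does not depend on $n$.

**Step 1: reach $b$ strands.** Let $b\ge72$. The braid $\beta_{18,n}a_{72}a_{73}\cdots a_{b-1}\in B_b$ (equal to $\beta_{18,n}$ if $b=72$) is obtained from $\beta_{18,n}$ by positive Markov stabilizations, so it has the same closure, hence the same $\sigma$ and $\mathrm{b_1}$. It is positive and uses all generators.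

**Step 2: make the closure a knot.** The components of the closure correspond to the cycles of the permutation of the braid. If there is more than one cycle, some adjacent positions $i,i+1$ lie in different cycles. Multiplying the braid by $a_i$ multiplies the permutation by the transposition of $i$ and $i+1$, and this merges the two cycles. There are at most $b$ cycles at the start, so after at most $b-1$ such steps the closure is a knot.

**Step 3: the cost of one step.** Each step raises $l$ by $1$. All generators are already used, so $c=1$ throughout in fact 1, and $\mathrm{b_1}$ rises by $1$. The Seifert surface given by the braid word ($b$ discs, one band per letter) is connected, since all generators occur, and the step attaches one more band to it. So the symmetrized Seifert form is extended from a space $V$ to a space $V'\supset V$ of one dimension more. A maximal positive definite subspace of $V'$ meets $V$ in codimension at most $1$, so the number of positive squares grows by $0$ or $1$; likewise for negative squares. Hence $\sigma$ changes by at most $1$.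 Each step increases $-\sigma-\frac12\mathrm{b_1}$ by at most $1-\frac12=\frac12$.

**Step 4: conclude.** The total increase is at most $\frac{b-1}2$, independently of $n$. By (10), the resulting knots satisfy
$$-\sigma-\tfrac12\mathrm{b_1}<-0.0343\,n+70.5+\tfrac{b-1}2 ,$$
and the right side tends to $-\infty$ as $n\to\infty$. For $n$ large it is below $-M$. $\square$

**Remark.** For a knot, $\mathrm{b_1}$ is twice the genus, so for the knots just constructed $-\sigma$ is smaller than the genus by an arbitrarily large amount. Part 1 of Theorem 2 also shows that any constant $C$ with $-\sigma\ge C\,\mathrm{b_1}$ for all positive braids satisfies $C\le\frac{3-2g}5<0.4913$. It is not claimed that $0.4913$ is optimal.
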